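\title{Units of number fields and sumsets of higher convex functions}

\begin{abstract}
A function is $k$-convex if its derivatives of orders $0,1,\dots,k$ are strictly monotone. We disprove the conjecture that $|2^kf(A-A)-(2^k-1)f(A-A)|\gg_k|A|^{k+1}$ for all finite sets $A\subset\mathbb R$ and all $k$-convex functions $f$. It fails for every $k\ge 3154$, already for $f(x)=e^x$. The sets $A$ consist of logarithms of units in totally real number fields of growing degree and bounded root discriminant. The same sets bring the exponent down to $O(k/\log k)$, and they show that the bound $|A|^{k+1}$ for $f(nA-nA)$ requires a number $n$ of copies of $A$ that grows linearly in $k$.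
\end{abstract}

\section{Introduction}

\subsection{The problem}

A function $f\in C^k(\mathbb R)$ is \emph{$k$-convex} if each of $f,f',\dots,f^{(k)}$ is strictly monotone on $\mathbb R$; each may be increasing or decreasing. For $k=1$ this says that $f$ and $f'$ are strictly monotone. For a finite set $B\subset\mathbb R$ and positive integers $p,q$ let
\[
pB-qB=\{b_1+\dots+b_p-b'_1-\dots-b'_q : b_i,b'_j\in B\},
\]
write $B-B$ when $p=q=1$, and abbreviate
\[
\Sigma_k(B)=2^kB-(2^k-1)B .
\]
The notation $X\gg Y$ means $X\ge cY$ for an absolute constant $c>0$, and $X\gg_kY$ means the same with $c$ depending only on $k$. Logarithms are natural.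

The size of $pB-qB$ measures how far $B$ is from being additively structured: it is at most $(p+q)|B|$ for an arithmetic progression $B$, and at most $|B|^{p+q}$ always. A $1$-convex function destroys progressions, since the gaps $f(x+h)-f(x)$ change strictly monotonically with $x$, and a $k$-convex function does the same to gaps of gaps, $k$ levels deep. The following known bounds, which we quote without proof, make this quantitative.

\begin{theorem}\label{thm:known}
Let $A\subset\mathbb R$ be finite.
\begin{enumerate}
\item[(i)] If $f$ is $1$-convex, then $|2f(A\pm A)-f(A\pm A)|\gg|A|^2$, where $A\pm A$ denotes either $A+A$ or $A-A$.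
\item[(ii)] Let $f$ be $k$-convex, $k\ge1$. If $k=2n$, then $|\Sigma_k(f((n+1)A-nA))|\gg_k|A|^{k+1}$. If $k=2n-1$, then $|\Sigma_k(f(nA-nA))|\gg_k|A|^{k+1}$.
\end{enumerate}
\end{theorem}

In (ii) the argument of $f$ uses $k+1$ copies of $A$. The following conjecture, taken from \cite{Bradshaw}, asserts that two copies suffice.

\begin{conjecture}\label{conj}
For every integer $k\ge1$ there is a constant $c(k)>0$ such that, for every finite set $A\subset\mathbb R$ and every $k$-convex function $f$,
\[
|2^kf(A-A)-(2^k-1)f(A-A)|\ge c(k)\,|A|^{k+1}.
\]
\end{conjecture}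

The case $k=1$ is contained in Theorem~\ref{thm:known}(i).

\subsection{Why one expects the exponent $k+1$}

Arithmetic progressions explain the numbers $2^k$, $2^k-1$ and $k+1$.

\begin{example}\label{ex:lower}
Let $A=\{1,\dots,N\}$ and let $f,f',\dots,f^{(k)}$ be strictly increasing. Then $|\Sigma_k(f(A-A))|\ge\binom{N}{k+1}$. To see this, put $\Delta g(x)=g(x+1)-g(x)$. Since $\Delta^jf(x)=\int_{[0,1]^j}f^{(j)}(x+t_1+\dots+t_j)\,dt$, the function $\Delta^jf$ is strictly increasing for $0\le j\le k$, and hence positive for $1\le j\le k$. For integers $N>x_0>x_1>\dots>x_k\ge0$ let $y_j=\sum_{i=j}^k\Delta^if(x_i)$. We claim that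
\[
\Delta^jf(x_j)\le y_j<\Delta^jf(x_j+1)\qquad(0\le j\le k).
\]
For $j=k$ this is monotonicity. If it holds for $j+1$, then $0<y_{j+1}<\Delta^{j+1}f(x_{j+1}+1)\le\Delta^{j+1}f(x_j)$, and adding $\Delta^jf(x_j)$ gives the claim for $j$. So $y_j$ determines $x_j$, and then $y_{j+1}$; hence $y_0$ determines the whole tuple. For $i\ge1$ the iterated difference $\Delta^if(x_i)$ is a sum of $2^{i-1}$ values of $f$ minus a sum of $2^{i-1}$ values of $f$, at integers between $x_i\ge 0$ and $x_i+i\le x_0<N$, all of which lie in $A-A$. Thus $y_0$ has $1+\sum_{i=1}^k2^{i-1}=2^k$ terms with a plus sign and $2^k-1$ with a minus sign, so $y_0\in\Sigma_k(f(A-A))$.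
\end{example}

\begin{example}\label{ex:upper}
The exponent $k+1$ cannot be raised. There is a $k$-convex $f$ with $f(x)=x^{k+1}$ for $x\ge1$. Indeed, let $P$ be the polynomial of degree at most $k$ with $\int_0^1t^iP(t)\,dt=\int_{-\infty}^1t^ie^t\,dt$ for $0\le i\le k$; it exists because the Gram matrix of $1,t,\dots,t^k$ on $[0,1]$ is invertible. For small $\delta>0$ the weight $w(t)=(k+1)!\,1_{t\ge0}+\delta\,(e^t1_{t<1}-P(t)1_{0\le t<1})$ is positive, so $f(x)=\int_{-\infty}^x\frac{(x-t)^k}{k!}w(t)\,dt$ has positive, strictly increasing derivatives of orders $0,\dots,k$, and for $x\ge1$ the terms with $\delta$ cancel. For $A=\{1,\dots,N\}$ and $g(x)=f(x+N)$, the set $\Sigma_k(g(A-A))$ consists of integers of absolute value at most $2^k(2N)^{k+1}$.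
\end{example}

So the conjecture gives the right answer for these progressions. For a general set $A$ one must take differences with steps $h_1,\dots,h_j\in A-A$, and the points $x+h_1+\dots+h_j$ with $x\in A$ lie in $(j+1)A-jA$. For a progression this set has size comparable to $|A-A|$, which suggests that the extra copies of $A$ are a convenience. They turn out to be necessary.

\subsection{Results}

All derivatives of $\exp(x)=e^x$ are strictly increasing, so $\exp$ is $k$-convex for every $k$. This one function serves in all our counterexamples.

\begin{theorem}\label{thm:disproof}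
Let $n\ge1$ and $k\ge3154\,n$ be integers. There is no $c>0$ such that
\[
|2^k\exp(nA-nA)-(2^k-1)\exp(nA-nA)|\ge c\,|A|^{k+1}
\]
for all finite $A\subset\mathbb R$. In particular, taking $n=1$, Conjecture~\ref{conj} is false: its bound fails for every $k\ge3154$.
\end{theorem}

The constant $3154$ has not been optimized, and the individual cases $2\le k\le3153$ are not decided here. Let $n^*(k)$ be the least positive integer $n$ such that $|\Sigma_k(f(nA-nA))|\gg_k|A|^{k+1}$ for all finite $A$ and all $k$-convex $f$. The conjecture says that $n^*(k)=1$ for all $k$. In fact the number of copies of $A$ in Theorem~\ref{thm:known}(ii) is optimal up to a constant factor.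

\begin{theorem}\label{thm:copies}
For every $k\ge1$,
\[
\frac{k}{3154}<n^*(k)\le\frac k2+1 .
\]
\end{theorem}

With too few copies, not even an exponent linear in $k$ survives.

\begin{theorem}\label{thm:sublinear}
There is an absolute constant $C$ with the following properties.
\begin{enumerate}
\item[(a)] For all integers $1\le n<k$ there are arbitrarily large finite sets $A\subset\mathbb R$ with $|\Sigma_k(\exp(nA-nA))|\le|A|^{Ck/\log(k/n)}$. In particular, for every $\varepsilon>0$ and every $k\ge k_0(\varepsilon)$, the bound $|\Sigma_k(\exp(A-A))|\gg_k|A|^{\varepsilon k}$ is false.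
\item[(b)] For every integer $m\ge2$ there are arbitrarily large finite sets $A\subset\mathbb R$ with $|m\exp(A-A)-m\exp(A-A)|\le|A|^{C\log(2m)/\log\log(2m)}$.
\end{enumerate}
\end{theorem}

These statements come from one construction with a free parameter $T$. Throughout, $\gamma=580$.

\begin{theorem}\label{thm:main}
Let $n,p,q\ge1$ be integers, let $M=p+q$, and let $T>\gamma$ be real. There are finite sets $A\subset\mathbb R$ with $|A|$ arbitrarily large and
\[
|p\exp(nA-nA)-q\exp(nA-nA)|\le|A|^E,\qquad E=\frac{\log(2M+1)+nT}{\log(T/\gamma)} .
\]
\end{theorem}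

The exponent depends on the number $M$ of summands only through $\log M$. For $\Sigma_k$ we have $2M+1<2^{k+2}$, so for fixed $n$ and $T$ the exponent grows like $k\log2/\log(T/\gamma)$. This is slower than $k$ as soon as $T>2\gamma$.

\section{Quotient sets and units}\label{sec:idea}

Put $B=\exp(A)$, a finite set of positive reals. Then $\exp(A-A)$ is the quotient set $B/B=\{b/b':b,b'\in B\}$, and we look for a large set $B$ whose quotients have few sums. The simplest way to bound the number of sums is to trap them in a bounded part of a lattice.

\begin{example}[Powers of primes]\label{ex:primes}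
Let $\ell_1,\dots,\ell_d$ be distinct primes with product $\Pi$, let $N\ge2$, and let $B=\{\ell_1^{j_1}\cdots\ell_d^{j_d}:0\le j_i<N\}$, so $|B|=N^d$. Every quotient lies in $\Pi^{-(N-1)}\mathbb Z$ and is at most $\Pi^{N-1}$, so with $M=p+q$,
\[
|p(B/B)-q(B/B)|\le 2M\,\Pi^{2(N-1)}+1 .
\]
Take $d=1$, $\ell_1=2$, $N=k$. Then $|\Sigma_k(B/B)|<2^{k+2}4^{k-1}=8^k$, which for large $k$ is far below $|B|^{k+1}=k^{k+1}$.
\end{example}

This is not a counterexample: the set has only $k$ elements, and the constant $c(k)$ absorbs the deficit. We need $|B|\to\infty$ with $k$ fixed. Letting $N\to\infty$ with $d=1$ cannot work, because $A=\log B$ is then a progression and Example~\ref{ex:lower} applies to $x\mapsto\ell_1^x$. The alternative is to keep $N$ near $k$ and let the number $d$ of generators grow. But the bound of Example~\ref{ex:primes} is at least $|B|^{\theta}$ with $\theta=\frac{2(N-1)\log\Pi}{d\log N}\ge\frac{2\log d!}{d}$, and this tends to infinity: new primes cost ever larger denominators. Units of a ring of algebraic integers have no denominators at all.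

\begin{example}[Powers of a unit]\label{ex:unit}
Let $\eta=1+\sqrt2$. Its conjugate is $\eta'=1-\sqrt2=-1/\eta$, so $\eta^{-1}=\sqrt2-1\in\mathbb Z[\sqrt2]$. Let $B=\{1,\eta,\dots,\eta^{N-1}\}$. A quotient is $\eta^j$ with $|j|<N$. It lies in $\mathbb Z[\sqrt2]$, and both $\eta^j$ and its conjugate have absolute value at most $\eta^{N-1}$. Hence each $z=a+b\sqrt2$ in $p(B/B)-q(B/B)$ satisfies $|z|,|z'|\le S$ with $S=M\eta^{N-1}$. Then $|a|=|z+z'|/2\le S$ and $|b|=|z-z'|/(2\sqrt2)\le S$, so there are at most $(2S+1)^2$ such $z$. For $N=k$, using $\eta<5/2$, we get $|\Sigma_k(B/B)|<(2^{k+2}\eta^{k-1})^2<16\cdot25^k$, which is below $k^{k+1}$ for $k\ge25$.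
\end{example}

The ring $\mathbb Z[\sqrt2]$ is dense in $\mathbb R$, so the price of losing the denominators is that both embeddings must be controlled. The proof of Theorem~\ref{thm:main} runs Example~\ref{ex:unit} in a totally real field $K$ of large degree $d$, which has $d-1$ independent units. Take units whose quotients have all conjugates of absolute value in $[e^{-T},e^T]$. There are about $T^d/R_K$ of them, where $R_K$ is the regulator, while sums of $M$ quotients number at most $(2Me^T+1)^d$. If $R_K^{1/d}$ stays below $\gamma$, both counts are $d$-th powers of quantities independent of $d$, the ratio of their logarithms is the exponent $E$ for $n=1$, and $d\to\infty$ makes the set large. The quantity $R_K^{1/d}$ is the average cost of a generator, and the arithmetic content of the proof is that it can be kept bounded. Section~\ref{sec:boxes} proves the two counts, Section~\ref{sec:fields} supplies the fields, and Section~\ref{sec:proofs} chooses $T$.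

\section{Integers and units in boxes}\label{sec:boxes}

In this section $K$ is a number field of degree $d\ge2$ that is \emph{totally real}: all its $d$ embeddings $\sigma_1,\dots,\sigma_d$ into $\mathbb C$ have real image. Its ring of integers is $\mathcal O_K$, and its unit group is $\mathcal O_K^*$. The norm $\prod_i\sigma_i(z)$ of a nonzero $z\in\mathcal O_K$ is a nonzero integer, and it is $\pm1$ for a unit.

In Example~\ref{ex:unit} we counted integers through coordinates in a basis. In large degree we have no control over a basis, and we want a bound whose constants do not depend on $K$. The integrality of the norm gives one.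

\begin{lemma}\label{lem:integers}
For every $S>0$ there are at most $(2S+1)^d$ elements $z\in\mathcal O_K$ with $|\sigma_i(z)|\le S$ for all $i$.
\end{lemma}

\begin{proof}
Map $z$ to the point $(\sigma_1(z),\dots,\sigma_d(z))\in\mathbb R^d$. For distinct $z,z'\in\mathcal O_K$ the inequality of arithmetic and geometric means gives
\[
\sum_{i=1}^d\sigma_i(z-z')^2\ge d\prod_{i=1}^d|\sigma_i(z-z')|^{2/d}\ge d ,
\]
so the image points are at distance at least $\sqrt d$, and the open balls of radius $\sqrt d/2$ around them are disjoint. A point with all coordinates at most $S$ in absolute value is within $S\sqrt d$ of the origin, so its ball lies in the ball of radius $(S+\frac12)\sqrt d$ about the origin. Comparing volumes, the number of points is at most $\big((S+\frac12)/\frac12\big)^d=(2S+1)^d$.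
\end{proof}

For $u\in\mathcal O_K^*$ let $\mathrm{Log}(u)=(\log|\sigma_1(u)|,\dots,\log|\sigma_d(u)|)$. This is a homomorphism $\mathcal O_K^*\to\mathbb R^d$, and the coordinates of $\mathrm{Log}(u)$ sum to $0$ because the norm is $\pm1$. By Dirichlet's unit theorem, its kernel is the group of roots of unity in $K$, here $\{\pm1\}$, and its image is a lattice of rank $d-1$ in the hyperplane of coordinate sum $0$. Deleting the last coordinate maps this hyperplane isomorphically onto $\mathbb R^{d-1}$ and the image onto a lattice $L\subset\mathbb R^{d-1}$. The \emph{regulator} $R_K$ is the covolume of $L$, that is, $|\det(\log|\sigma_i(\eta_j)|)_{1\le i,j\le d-1}|$ for units $\eta_1,\dots,\eta_{d-1}$ that generate $\mathcal O_K^*$ modulo $\pm1$.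

We know the covolume of $L$ but nothing about its shape, so a box centered at the origin might contain few lattice points. Only quotients of units matter, however, so the box may be placed anywhere, and an average position is good enough.

\begin{lemma}\label{lem:units}
For every $T>0$ there is a finite set $U\subset\mathcal O_K^*$ such that $\sigma_1(u)>0$ for $u\in U$,
\[
\big|\log|\sigma_i(u/u')|\big|\le T\quad(u,u'\in U,\ 1\le i\le d),\qquad\text{and}\qquad|U|\ge\frac{T^{d-1}}{(d-1)R_K}.
\]
\end{lemma}

\begin{proof}
Let $Q=[0,T)^{d-1}$ and let $P$ be a half-open fundamental parallelepiped of $L$, of volume $R_K$. The translates $P-y$, $y\in L$, partition $\mathbb R^{d-1}$. Since $y\in x+Q$ if and only if $x-y\in-Q$,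
\[
\int_P|L\cap(x+Q)|\,dx=\sum_{y\in L}\mathrm{vol}\big((P-y)\cap(-Q)\big)=\mathrm{vol}(Q)=T^{d-1}.
\]
So some translate $x+Q$ contains at least $T^{d-1}/R_K$ points of $L$.

This controls $d-1$ coordinates. The deleted coordinate of a point $y\in x+Q$ is $-\sum_iy_i$, which only lies in the interval $(-a-(d-1)T,-a]$, where $a=\sum_ix_i$. Split this interval into $d-1$ half-open intervals of length $T$. For one of them, at least $T^{d-1}/((d-1)R_K)$ of our points have their deleted coordinate in it. Each such point comes from a pair of units $\pm u$; let $U$ consist of the members with $\sigma_1(u)>0$. For each $i$ the numbers $\log|\sigma_i(u)|$, $u\in U$, lie in one interval of length $T$, which is the required inequality.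
\end{proof}

The factor $d-1$ lost in the last step is negligible against quantities exponential in $d$.

\section{Fields with small regulator}\label{sec:fields}

We need totally real fields of unbounded degree with $R_K^{1/d}$ bounded. The regulator is hard to reach directly, but the zeta function of $K$ bounds it in terms of the discriminant $D_K$, which is positive for totally real $K$. The relevant quantity is the \emph{root discriminant} $\rho_K=D_K^{1/d}$.

\subsection{From the discriminant to the regulator}

Let $K$ be totally real of degree $d$ with class number $h_K$. For $s>1$ let $\zeta_K(s)=\prod_{\mathfrak p}(1-N\mathfrak p^{-s})^{-1}$, the product running over the nonzero prime ideals of $\mathcal O_K$, and let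
\[
\Lambda_K(s)=D_K^{s/2}\big(\pi^{-s/2}\Gamma(s/2)\big)^d\zeta_K(s).
\]
We use Hecke's integral representation \cite[Ch.~VII, \S5: Theorem~5.9, its proof, and Corollary~5.10]{Neukirch}: for real $s>1$,
\begin{equation}\label{eq:hecke}
\Lambda_K(s)=\frac{\lambda_K}{s(s-1)}+\int_1^\infty\big(\Phi_1(t)\,t^{s/2}+\Phi_2(t)\,t^{(1-s)/2}\big)\frac{dt}{t},\qquad\lambda_K=2^{d-1}h_KR_K .
\end{equation}
Here $\lambda_K$ is the residue of $\Lambda_K$ at $s=1$, and $\Phi_1,\Phi_2$ are positive: they are sums, over the ideal classes, of averages of theta series with the constant term removed, and the terms of these series are Gaussians. For $K=\mathbb Q$ one has $\lambda_K=1$ and $\Phi_1(t)=\Phi_2(t)=\sum_{j\ge1}e^{-\pi j^2t}$. The positivity is what we need. A residue alone controls a function only as $s\to1$, with no uniformity in $K$, whereas \eqref{eq:hecke} bounds $\lambda_K$ by the value of $\Lambda_K$ at any point $s>1$.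

\begin{lemma}\label{lem:regulator}
Let $K$ be totally real of degree $d$ with root discriminant $\rho>e^2$. Then
\[
R_K\le4\gamma_0^{\,d},\qquad\gamma_0=\frac e4\sqrt\rho\,(\log\rho+2).
\]
\end{lemma}

\begin{proof}
Dropping the integral in \eqref{eq:hecke} and using $h_K\ge1$, we get $2^{d-1}R_K\le s(s-1)\Lambda_K(s)$ for all $s>1$. Let $1<s<2$, so that $s(s-1)\le2$. We bound the three factors of $\Lambda_K(s)$.

At most $d$ prime ideals lie above a rational prime $\ell$, and each has norm at least $\ell$. Hence $\zeta_K(s)\le\zeta(s)^d$, and $\zeta(s)\le1+\int_1^\infty x^{-s}\,dx=\frac{s}{s-1}$. The function $\pi^{-s/2}\Gamma(s/2)$ is logarithmically convex because $\Gamma$ is, and it takes the values $1$ and $1/\pi$ at $s=1$ and $s=2$; so it is at most $1$ on $[1,2]$. Finally $D_K^{s/2}=(\rho^{s/2})^d$. Altogether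
\[
2^{d-1}R_K\le2\Big(\rho^{s/2}\,\frac{s}{s-1}\Big)^d .
\]
The function $\rho^{s/2}/(s-1)$ is minimal at $s=1+2/\log\rho$, which lies in $(1,2)$ because $\rho>e^2$. At this point $\rho^{s/2}=e\sqrt\rho$ and $\frac{s}{s-1}=\frac{\log\rho+2}{2}$. Therefore $2^{d-1}R_K\le2\big(\frac e2\sqrt\rho\,(\log\rho+2)\big)^d$, and dividing by $2^{d-1}$ gives the claim.
\end{proof}

\subsection{An unramified tower}

It remains to let the degree grow with the root discriminant bounded. For an extension $K/F$ of number fields, $|D_K|=N(\mathfrak d_{K/F})\,|D_F|^{[K:F]}$, where the relative discriminant $\mathfrak d_{K/F}$ is an ideal of $\mathcal O_F$ divisible exactly by the primes that ramify in $K$. So the root discriminant never decreases in an extension. The first family that comes to mind, $\mathbb Q(\sqrt2,\sqrt3,\dots,\sqrt\ell)$, contains $\mathbb Q(\sqrt\ell)$ and has root discriminant at least $\sqrt\ell$, so Lemma~\ref{lem:regulator} gives no uniform bound for it. The root discriminant stays constant exactly when no prime ramifies, and this leads to class field towers.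

Call $K/F$ \emph{unramified} if no prime ideal of $F$ ramifies in $K$ and every real embedding of $F$ extends only to real embeddings of $K$. By class field theory, $F$ has a maximal unramified abelian extension, whose Galois group is isomorphic to the ideal class group $\mathrm{Cl}(F)$, a finite group. The \emph{$2$-class field tower} $F=F_0\subseteq F_1\subseteq\cdots$ is defined by letting $F_{i+1}$ be the maximal unramified abelian extension of $F_i$ of $2$-power degree; it is \emph{finite} if $F_{i+1}=F_i$ for some $i$. The \emph{$2$-rank} of a finite abelian group $G$ is the dimension of $G/2G$ over $\mathbb F_2$. We use the Golod--Shafarevich theorem in the form given in \cite{Roquette}: if $F$ has $r_1$ real embeddings and $r_2$ pairs of complex embeddings, and its $2$-class field tower is finite, then the $2$-rank of $\mathrm{Cl}(F)$ is less than $2+2\sqrt{r_1+r_2+1}$. For a real quadratic field this bound is $2+2\sqrt3<5.5$, so we need one whose class group has $2$-rank at least $6$.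

\begin{lemma}\label{lem:tower}
There are totally real fields $K$ of arbitrarily large degree with root discriminant $\rho=\sqrt{38798760}$.
\end{lemma}

\begin{proof}
Let $F=\mathbb Q(\sqrt{9699690})$, where $9699690=2\cdot3\cdot5\cdot7\cdot11\cdot13\cdot17\cdot19\equiv2\pmod4$. Then $D_F=4\cdot9699690=38798760=\rho^2$, and the primes that ramify in $F$ are the eight primes up to $19$. Genus theory gives $2$-rank at least $6$ for $\mathrm{Cl}(F)$; we write down the corresponding extension. Let
\[
H=\mathbb Q(\sqrt2,\sqrt5,\sqrt{13},\sqrt{17},\sqrt{21},\sqrt{33},\sqrt{57}).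
\]
This field is totally real. Each of the primes $2,5,13,17,7,11,19$ divides exactly one of the seven radicands, to the first power, so no nonempty product of radicands is a square and $\mathrm{Gal}(H/\mathbb Q)\cong(\mathbb Z/2)^7$. The product of all seven radicands is $9\cdot9699690$, so $F\subset H$ and $\mathrm{Gal}(H/F)\cong(\mathbb Z/2)^6$.

The field $H$ lies in the compositum $G$ of the eight quadratic fields of discriminants $8,5,13,17,-3,-7,-11,-19$. Each of these is ramified at a single prime, and the eight primes are distinct. The inertia group of a prime $\ell$ in $\mathrm{Gal}(G/\mathbb Q)$ fixes every one of the quadratic fields in which $\ell$ is unramified. So it is trivial for $\ell>19$ and has order at most $2$ for $\ell\le19$. A prime $\ell\le19$ has ramification index $2$ already in $F$, and ramification indices multiply in towers, so no prime of $F$ ramifies in $H$. Thus $H/F$ is unramified and abelian, $(\mathbb Z/2)^6$ is a quotient of $\mathrm{Cl}(F)$, and the $2$-rank of $\mathrm{Cl}(F)$ is at least $6$.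

By the Golod--Shafarevich theorem the tower $F=F_0\subsetneq F_1\subsetneq\cdots$ is infinite, so the degrees $[F_i:\mathbb Q]$ are finite and unbounded. Real embeddings stay real at each step, so every $F_i$ is totally real. No prime ramifies at any step, so $D_{F_i}=D_F^{[F_i:F]}=\rho^{[F_i:\mathbb Q]}$.
\end{proof}

\begin{proposition}\label{prop:fields}
There are totally real fields $K$ of arbitrarily large degree $d$ with $R_K\le4\cdot576^d$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:regulator} to the fields of Lemma~\ref{lem:tower}. Since $6229^2=38800441$, we have $e^2<\rho<6229$. Hence $\sqrt\rho<78.93$ and $\log\rho<8.738$, and $\gamma_0<0.6796\cdot78.93\cdot10.738<576$.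
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\subsection{The construction}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K$ be a field from Proposition~\ref{prop:fields}, of degree $d$, and let $U$ be the set of units from Lemma~\ref{lem:units}. Then
\[
|U|\ge\frac{T^{d-1}}{4(d-1)\,576^d}=\Big(\frac T\gamma\Big)^d\,\frac{(580/576)^d}{4(d-1)T}\ge\Big(\frac T\gamma\Big)^d
\]
for all $d\ge d_0(T)$; the gap between $576$ and $\gamma=580$ absorbs the factor $4(d-1)T$. Let
\[
A=\{\log\sigma_1(u):u\in U\},
\]
which is a set of reals because $\sigma_1(u)>0$. Since $\sigma_1$ is injective, $|A|=|U|\ge(T/\gamma)^d$. This tends to infinity with $d$ because $T>\gamma$.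

An element of $nA-nA$ has the form $\log\sigma_1(w)$ with $w=\prod_{j=1}^nu_j/u'_j$ and $u_j,u'_j\in U$, so $\exp(nA-nA)$ consists of the numbers $\sigma_1(w)$. Each $w$ lies in $\mathcal O_K$, because the $u'_j$ are units, and $|\sigma_i(w)|=\prod_j|\sigma_i(u_j/u'_j)|\le e^{nT}$ for all $i$. Hence every element of $p\exp(nA-nA)-q\exp(nA-nA)$ is $\sigma_1(z)$, where $z\in\mathcal O_K$ is a sum of $p$ such elements $w$ minus a sum of $q$ of them, and $|\sigma_i(z)|\le Me^{nT}$ for all $i$. By Lemma~\ref{lem:integers},
\[
|p\exp(nA-nA)-q\exp(nA-nA)|\le(2Me^{nT}+1)^d\le\big((2M+1)e^{nT}\big)^d=(e^d)^{\log(2M+1)+nT}.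
\]
From $|A|\ge(T/\gamma)^d$ we get $e^d\le|A|^{1/\log(T/\gamma)}$, so the right side is at most $|A|^E$.
\end{proof}

\subsection{The choice of $T$}

A larger $T$ yields more units, which increases the denominator of $E$ logarithmically, and larger conjugates, which increases the numerator linearly. For $\Sigma_k$ we take $p=2^k$ and $q=2^k-1$, so $2M+1=2^{k+2}-1$ and
\begin{equation}\label{eq:E}
E<\frac{(k+2)\log2+nT}{\log(T/\gamma)} .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:disproof}]
Write $T=2\gamma e^\tau$ with $\tau>0$, so that $\log(T/\gamma)=\log2+\tau$. The right side of \eqref{eq:E} is less than $k+1$ if and only if $(k+2)\log2+2\gamma e^\tau n<(k+1)(\log2+\tau)$, that is,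
\[
\log2+2\gamma e^\tau n<\tau(k+1).
\]
The ratio $e^\tau/\tau$ is smallest at $\tau=1$, so we take $T=2e\gamma=1160e<3153.3$. For $k\ge3154\,n$,
\[
\log2+2e\gamma n<0.7+3153.3\,n\le3154\,n<k+1 .
\]
Thus $E<k+1$, and $E$ depends only on $k$ and $n$. For the sets of Theorem~\ref{thm:main} the ratio $|\Sigma_k(\exp(nA-nA))|/|A|^{k+1}$ is at most $|A|^{E-k-1}$, which tends to $0$ as $|A|\to\infty$. So no constant $c>0$ is admissible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:copies}]
For the upper bound, let first $k=2n-1$. Theorem~\ref{thm:known}(ii) gives $n^*(k)\le n=(k+1)/2$. Now let $k=2n$. The known bound concerns $(n+1)A-nA$, and we pass to the symmetric set by a translation. Let $f$ be $k$-convex and $A$ nonempty (for $A=\emptyset$ there is nothing to prove). Fix $a_0\in A$ and put $g(x)=f(x-a_0)$, which is again $k$-convex. Since $(n+1)A-nA-a_0\subset(n+1)A-(n+1)A$, we have $g((n+1)A-nA)\subset f((n+1)A-(n+1)A)$. The constant in Theorem~\ref{thm:known}(ii) does not depend on the function, so applying it to $g$ gives $|\Sigma_k(f((n+1)A-(n+1)A))|\gg_k|A|^{k+1}$. Hence $n^*(k)\le n+1=k/2+1$.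

For the lower bound, Theorem~\ref{thm:disproof} shows that the defining inequality fails for every positive integer $n\le k/3154$, so $n^*(k)>k/3154$. When $k<3154$ there is no such $n$, and the bound reads $n^*(k)\ge1>k/3154$.
\end{proof}

To gain more than a constant factor in the exponent, $T/\gamma$ must grow with the parameters, but slowly enough that $nT$ stays of order at most $\log M$. A square root achieves both.

\begin{proof}[Proof of Theorem~\ref{thm:sublinear}]
Let $C=2(\gamma+3\log2)$.

(a) Take $T=\gamma\sqrt{k/n}$, which exceeds $\gamma$ because $n<k$. Then $\log(T/\gamma)=\frac12\log(k/n)$ and $nT=\gamma\sqrt{kn}\le\gamma k$. With $k+2\le3k$, the bound \eqref{eq:E} gives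
\[
E\le\frac{(3\log2+\gamma)\,k}{\frac12\log(k/n)}=\frac{Ck}{\log(k/n)} .
\]
Given $\varepsilon>0$, choose $k_0(\varepsilon)\ge2$ with $\log k_0(\varepsilon)>C/\varepsilon$. For $k\ge k_0(\varepsilon)$ and $n=1$ the exponent $Ck/\log k$ is less than $\varepsilon k$ while $|A|\to\infty$, so the bound $\gg_k|A|^{\varepsilon k}$ fails.

(b) Apply Theorem~\ref{thm:main} with $n=1$ and $p=q=m$. Then $M=2m\ge4$, so $\log M>1$, and $T=\gamma\sqrt{\log M}$ exceeds $\gamma$. We have $\log(T/\gamma)=\frac12\log\log M$. Also $\log(2M+1)\le\log(3M)\le2\log M$, because $M\ge3$, and $T\le\gamma\log M$. Therefore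
\[
E\le\frac{2(2+\gamma)\log M}{\log\log M}\le\frac{C\log(2m)}{\log\log(2m)},
\]
where the last step uses $2<3\log2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bradshaw}
Peter J. Bradshaw, \emph{Growth in Sumsets of Higher Convex Functions}, arXiv:2111.03586 (2021).

\bibitem{Neukirch}
Neukirch, \emph{Algebraic Number Theory}.

\bibitem{Roquette}
Roquette, On class field towers, Ch.~IX of Cassels--Fr\"ohlich, \emph{Algebraic Number Theory}.

\end{thebibliography}
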